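\title{Secant varieties of hypersimplices}

\begin{abstract}
The toric variety of the hypersimplex $\Delta(n,d)$ is parametrized by the squarefree monomials of degree $d$ in $n$ variables, and its $r$th secant variety records the squarefree moments of degree $d$ of mixtures of $r$ product distributions. We prove that for $3\le d\le n-3$ all these secant varieties have the expected dimension $\min\{nr,\binom nd\}-1$, which settles a conjecture posed by Alexandr, Kileel and Sturmfels, and we list the defective cases for all $1\le d\le n-1$; they occur only for $d\in\{2,n-2\}$. The problem is equivalent to interpolation with double points by squarefree forms. We solve it by induction on $n$, starting from the Alexander--Hirschowitz theorem for cubics and using a degeneration in two of the variables.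
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X_1,\dots,X_n$ be independent random variables. Their mixed moments factor, $m_{i_1\cdots i_n}=\mu_{1i_1}\cdots\mu_{ni_n}$, where $\mu_{ki}$ is the $i$th moment of $X_k$ and $\mu_{k0}=1$. Fix $d$ with $1\le d\le n-1$ and keep only the squarefree moments of degree $d$, those with $i_k\in\{0,1\}$ and $i_1+\cdots+i_n=d$. They are indexed by the $d$-element subsets $A$ of $[n]=\{1,\dots,n\}$, and they depend only on the means $t_k=\mu_{k1}$, through the monomial map
\[
\varphi\colon\mathbb C^n\to\mathbb C^{\binom nd},\qquad \varphi(t)=(t^A)_{|A|=d},\qquad t^A=\prod_{k\in A}t_k .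
\]
The Zariski closure of the image of $\varphi$ in $\mathbb P^{\binom nd-1}$ is denoted $\mathcal M_{n,(1^d)}$. It is the toric variety of the hypersimplex $\Delta(n,d)$, the convex hull of the indicator vectors of the $d$-element subsets of $[n]$. It has dimension $n-1$, because the Jacobian matrix of $\varphi$ at $(1,\dots,1)$ consists of these indicator vectors, and they span $\mathbb C^n$.

A mixture of $r$ product distributions, in which the $i$th one has mean vector $p_i$ and is chosen with probability $\lambda_i$, has squarefree moments $\sum_i\lambda_i\varphi(p_i)$. This vector lies on the $r$th \emph{secant variety} $\sigma_r(\mathcal M_{n,(1^d)})$, the Zariski closure of the union of all linear spans of $r$ points of $\mathcal M_{n,(1^d)}$. Choosing $r$ points costs $r(n-1)$ parameters and choosing a point of their span costs $r-1$ more, so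
\[
\dim\sigma_r(\mathcal M_{n,(1^d)})\le\min\Bigl\{nr,\binom nd\Bigr\}-1 .
\]
The right side is the \emph{expected dimension}, and the secant variety is \emph{defective} if the inequality is strict. The dimension measures how many of the parameters of a mixture the moments can see.

The extreme cases are easy to describe. Complementation $A\mapsto[n]\setminus A$ identifies $\Delta(n,d)$ with $\Delta(n,n-d)$. For $d=1$, and hence for $d=n-1$, the hypersimplex is a simplex and the variety is all of $\mathbb P^{n-1}$. For $d=2$, the second hypersimplex, the vector $\sum_{i=1}^r\varphi(p_i)$ lists the off-diagonal entries of the symmetric matrix $TT^{\mathsf T}$, where $T$ is the $n\times r$ matrix with columns $p_i$. This matrix does not change when $T$ is multiplied on the right by an orthogonal $r\times r$ matrix, so for $r\le n$ at least $\binom r2$ of the $nr$ parameters are lost. For $3\le d\le n-3$ no such symmetry is in sight, and the natural guess is that nothing is lost. This is the conjecture posed in \cite{AKS}: if $3\le d\le n-3$, then $\dim\sigma_r(\mathcal M_{n,(1^d)})=nr-1$. The equality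 is meant for those $r$ with $nr\le\binom nd$; for larger $r$ the claim is that the secant variety fills $\mathbb P^{\binom nd-1}$. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $3\le d\le n-3$. Then for all $r\ge1$,
\[
\dim\sigma_r(\mathcal M_{n,(1^d)})=\min\Bigl\{nr-1,\binom nd-1\Bigr\}.
\]
\end{theorem}

The proof takes place on the dual side. Let $S(N,k)$ be the space of polynomials in $N$ variables spanned by the squarefree monomials of degree $k$, so that $\dim S(N,k)=\binom Nk$. A form $f$ is \emph{singular} at $p\in\mathbb C^N$ if all its partial derivatives vanish at $p$. We call the $N$ linear conditions ``$f$ is singular at $p$'' a \emph{double point} and the single condition $f(p)=0$ a \emph{simple point}. ``General'' means ``in a suitable nonempty Zariski-open set''. The second result covers all hypersimplices.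

\begin{theorem}\label{thm:class}
Let $1\le d\le n-1$ and $r\ge1$.
\begin{itemize}
\item[(a)] If $d\notin\{2,n-2\}$, then $\dim\sigma_r(\mathcal M_{n,(1^d)})=\min\{nr,\binom nd\}-1$. In particular, the least $r$ for which $\sigma_r(\mathcal M_{n,(1^d)})$ fills the ambient space is $\lceil\binom nd/n\rceil$.
\item[(b)] If $d\in\{2,n-2\}$, then $\dim\sigma_r(\mathcal M_{n,(1^d)})=\binom n2-1-\max\{0,\binom{n-r+1}2-n\}$ for $r\le n$, and $\sigma_r(\mathcal M_{n,(1^d)})$ fills the ambient space for $r\ge n$.
\item[(c)] The variety $\sigma_r(\mathcal M_{n,(1^d)})$ is defective if and only if $d\in\{2,n-2\}$, $2\le r\le n$ and $\binom{n-r+1}2>n$. In particular, for $n\ge5$ the hypersimplices with a defective secant variety are exactly those with $d\in\{2,n-2\}$.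
\item[(d)] If $3\le d\le n-3$, then for all $r,s\ge0$, $r$ general double points and $s$ general simple points impose exactly $\min\{nr+s,\binom nd\}$ independent conditions on $S(n,d)$. That is, the join of $\sigma_r(\mathcal M_{n,(1^d)})$ with $s$ general points of $\mathcal M_{n,(1^d)}$ has the expected dimension $\min\{nr+s,\binom nd\}-1$.
\end{itemize}
\end{theorem}

Section~\ref{sec:interp} translates Theorem~\ref{thm:main} into a statement about double points and settles the cases $d=3$ and $d=2$. The induction on $n$ writes $f=g+xh$ with $g\in S(n-1,d)$ and $h\in S(n-1,d-1)$, and moves the double points to limiting positions in which the conditions fall apart into a system on $g$ and a system on $h$. Moving only the coordinate $x$ (Section~\ref{sec:one}) distributes the conditions too coarsely, and this already happens for $(n,d)=(8,4)$. Section~\ref{sec:two} introduces a finer degeneration and works out that case. Sections~\ref{sec:g} and~\ref{sec:h} compute the ranks of the two limit systems, Section~\ref{sec:ten} treats one more small case by hand, and Sections~\ref{sec:induction} and~\ref{sec:class}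 prove the two theorems.

\section{Interpolation by squarefree forms}\label{sec:interp}

\subsection{Generic ranks and limits}

All arguments below concern \emph{systems}: finite lists of linear conditions on a space $W$ of forms, or of tuples of forms, that depend on finitely many points. The list $\mathbf c$ of all coordinates of these points is the \emph{configuration}. In the monomial basis of $W$, the matrix of each system that we consider has entries that are polynomials in $\mathbf c$ with rational coefficients. The maximum of its rank over all $\mathbf c$ is the \emph{generic rank}; it is attained on a nonempty Zariski-open set. We call a configuration \emph{generic} if its coordinates are algebraically independent over $\mathbb Q$. A minor that is not identically zero is a nonzero polynomial over $\mathbb Q$ and cannot vanish at a generic configuration. Hence every system has its generic rank at every generic configuration, and ranks at general points and at generic points agree. A part of a generic configuration is generic.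

To bound a generic rank from below, one configuration is enough, and so is a limit of configurations.

\begin{lemma}\label{lem:limit}
Let $\Sigma$ be a system and let $T(\epsilon)$ be a matrix whose entries are polynomials in $\epsilon$. Suppose that for each $\epsilon\ne0$ the rank of $T(\epsilon)$ equals the rank of $\Sigma$ at some configuration. Then the generic rank of $\Sigma$ is at least the rank of $T(0)$.
\end{lemma}

\begin{proof}
A minor of $T(\epsilon)$ that is nonzero at $\epsilon=0$ is nonzero for all but finitely many $\epsilon$.
\end{proof}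

In applications, $T(\epsilon)$ arises from $\Sigma$ at a configuration $\mathbf c(\epsilon)$ by row operations and a change of basis of $W$, both invertible for $\epsilon\ne0$. The row operations come from Euler's identity $p\cdot\nabla F(p)=kF(p)$ for a form $F$ of degree $k$. This identity also shows that a form of degree $k\ge1$ that is singular at $p$ vanishes at $p$.

\subsection{From secant varieties to double points}

For $1\le k\le N-1$ consider the following statement.
\begin{quote}
$\mathbf A(N,k)$: for every $r\ge1$, the system of $r$ double points on $S(N,k)$ has generic rank $\min\{Nr,\binom Nk\}$.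
\end{quote}
The next lemma is Terracini's lemma in our setting. With $s=0$ it shows that Theorem~\ref{thm:main} is equivalent to $\mathbf A(n,d)$ for $3\le d\le n-3$. The \emph{join} of $\sigma_r(\mathcal M_{n,(1^d)})$ with points $x_1,\dots,x_s$ is the closure of the union of the linear spans of $x_1,\dots,x_s$ and $r$ points of $\mathcal M_{n,(1^d)}$.

\begin{lemma}\label{lem:terracini}
Let $r,s\ge0$ and let $J$ be the join of $\sigma_r(\mathcal M_{n,(1^d)})$ with $s$ general points of $\mathcal M_{n,(1^d)}$. Then $\dim J+1$ is the generic rank of the system of $r$ double points and $s$ simple points on $S(n,d)$.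
\end{lemma}

\begin{proof}
Let the $s$ points be given by $\varphi(q_1),\dots,\varphi(q_s)$. Every scalar multiple of $\varphi(p)$ has the form $\varphi(\lambda p)$, so the affine cone over $J$ is the closure of the image of the polynomial map $(p_1,\dots,p_r,\lambda_1,\dots,\lambda_s)\mapsto\sum_i\varphi(p_i)+\sum_j\lambda_j\varphi(q_j)$. Over $\mathbb C$, the dimension of the closure of the image of a polynomial map is the maximal rank of its Jacobian matrix. Here the columns of that matrix are the vectors $\partial_k\varphi(p_i)$ and $\varphi(q_j)$. Identify a linear form $(c_A)$ on $\mathbb C^{\binom nd}$ with $f=\sum_Ac_At^A\in S(n,d)$. Its values on the columns are $\partial_kf(p_i)$ and $f(q_j)$, so the Jacobian matrix is the transpose of the matrix of the system.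
\end{proof}

\subsection{Elementary facts}

\begin{lemma}[Simple points]\label{lem:simple}
Let $L$ be a finite-dimensional vector space and $\lambda$ an injective linear map from $L$ to a polynomial ring. For general points $q_1,\dots,q_s$ the conditions $\lambda(f)(q_1)=\cdots=\lambda(f)(q_s)=0$ on $f\in L$ have rank $\min\{s,\dim L\}$.
\end{lemma}

\begin{proof}
Choose the points one at a time. As long as the solution space contains some $f\ne0$, we can choose the next point with $\lambda(f)(q)\neq0$, and the dimension drops by one.
\end{proof}

We use the lemma when $L$ is the solution space of a system at a generic configuration $\mathbf c$ and $\lambda$ is the inclusion or a map such as $g_0+yg_1\mapsto g_1$. The conclusion then holds whenever $(\mathbf c,q_1,\dots,q_s)$ is generic, because the rank of the combined system is maximal there and the new conditions cannot add more than $\min\{s,\dim L\}$. In particular: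
\begin{equation}\label{eq:mixed}
\begin{array}{l}
\text{if $\mathbf A(N,k)$ holds, then $r$ double and $s$ simple generic points}\\[2pt]
\text{leave a subspace of $S(N,k)$ of dimension $\max\{0,\binom Nk-Nr-s\}$.}
\end{array}
\end{equation}

\begin{lemma}[Complementation]\label{lem:dual}
Let $1\le k\le N-1$. For every $r$, the systems of $r$ double points on $S(N,k)$ and on $S(N,N-k)$ have the same generic rank. In particular, $\mathbf A(N,k)$ is equivalent to $\mathbf A(N,N-k)$.
\end{lemma}

\begin{proof}
The map $f\mapsto f^*$ with $f^*(t)=t_1\cdots t_N\,f(1/t_1,\dots,1/t_N)$ sends $t^A$ to $t^{[N]\setminus A}$, so it is an isomorphism $S(N,k)\to S(N,N-k)$, and $f^{**}=f$. Write $1/t=(1/t_1,\dots,1/t_N)$. Then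
\[
\partial_if^*(t)=t_1\cdots t_N\bigl(t_i^{-1}f(1/t)-t_i^{-2}(\partial_if)(1/t)\bigr).
\]
If $f$ is singular at $p\in(\mathbb C^*)^N$, then $f(p)=0$ as well, so $f^*$ is singular at $1/p$. The converse follows from $f^{**}=f$. Finally, $p_1,\dots,p_r$ are generic if and only if $1/p_1,\dots,1/p_r$ are.
\end{proof}

\begin{lemma}[Two values of $r$]\label{lem:two}
If the generic rank of $r$ double points on $S(n,d)$ is $\min\{nr,\binom nd\}$ for $r=\lfloor\binom nd/n\rfloor$ and for $r=\lceil\binom nd/n\rceil$, then $\mathbf A(n,d)$ holds.
\end{lemma}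

\begin{proof}
For the smaller value the conditions are independent, and a subset of independent conditions is independent. For the larger value the only solution is $0$, and this persists when points are added.
\end{proof}

\subsection{Cubics and quadrics}

The induction starts from the cubic case of the Alexander--Hirschowitz theorem: \emph{for $m\ge2$, the cubic forms on $\mathbb P^m$ that are singular at $s$ general points form a space of dimension $\max\{0,\binom{m+3}3-(m+1)s\}$, unless $(m,s)=(4,7)$.} It applies because being squarefree is, for a cubic, itself a condition of double points.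

\begin{lemma}[Cubics]\label{lem:cubic}
For $n\ge6$, the statements $\mathbf A(n,3)$ and $\mathbf A(n,n-3)$ hold.
\end{lemma}

\begin{proof}
Let $F$ be a cubic form in $t_1,\dots,t_n$ and let $e_1,\dots,e_n$ be the standard basis. The number $\partial_jF(e_i)$ is a nonzero multiple of the coefficient of $t_i^2t_j$, where $j=i$ is allowed. Hence $F$ is singular at $e_1,\dots,e_n$ if and only if $F\in S(n,3)$. Take $n+r$ general points as in the Alexander--Hirschowitz theorem with $m=n-1\ge5$ and $s=n+r$. The first $n$ are linearly independent, and a linear change of coordinates moves them to $e_1,\dots,e_n$ and the others to some $p_1,\dots,p_r$. The elements of $S(n,3)$ singular at $p_1,\dots,p_r$ then form a space of dimension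
\[
\max\Bigl\{0,\binom{n+2}3-n^2-nr\Bigr\}=\max\Bigl\{0,\binom n3-nr\Bigr\},
\]
since exactly $n^2$ cubic monomials are not squarefree. So the rank $\min\{nr,\binom n3\}$ is attained at one configuration, and no larger rank is possible. Lemma~\ref{lem:dual} gives $\mathbf A(n,n-3)$.
\end{proof}

The hypothesis $n\ge6$ avoids the exception $(m,s)=(4,7)$. That exception corresponds to $n=5$, $d=3=n-2$, $r=2$, which is one of the defective cases in Theorem~\ref{thm:class}(c).

Quadrics appear at the boundary of the induction, where $\mathbf A$ fails, and there we need their exact dimensions.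

\begin{lemma}[Quadrics]\label{lem:quadric}
Let $N\ge3$. For $0\le s\le N$, the elements of $S(N,2)$ singular at $s$ generic points form a space of dimension $\max\{0,\binom{N-s+1}2-N\}$. For $s\ge N$ this space is $0$. The same holds for $S(N,N-2)$.
\end{lemma}

\begin{proof}
Elements of $S(N,2)$ are the forms $t^{\mathsf T}Qt$ with $Q$ symmetric with zero diagonal, and singularity at $p$ means $Qp=0$. Let $s\le N$, let $p_1,\dots,p_s$ be linearly independent, and let $T$ be an $(N-s)\times N$ matrix whose kernel is their span. The symmetric matrices that kill all $p_i$ are the matrices $Q=T^{\mathsf T}RT$ with $R$ symmetric of size $N-s$, and $R$ is determined by $Q$. The entry $Q_{ii}$ is the value of the quadratic form $R$ at the $i$th column of $T$. So our space is isomorphic to the space of quadratic forms in $N-s$ variables that vanish at the $N$ columns of $T$, and its dimension is at least $\max\{0,\binom{N-s+1}2-N\}$. For the opposite bound at generic points we need one configuration with equality: take a general $T$, so that $T$ has full rank and Lemma~\ref{lem:simple} applies to its columns,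 and let $p_1,\dots,p_s$ be a basis of its kernel. The case $s\geq N$ follows from $s=N$, and the last claim from Lemma~\ref{lem:dual}.
\end{proof}

\section{Splitting along one variable}\label{sec:one}

A squarefree form has degree at most one in each variable $t$, so it can be written as $F_0+tF_1$ with $F_0,F_1$ free of $t$. A double point couples $F_0$ and $F_1$, but it decouples when its $t$-coordinate tends to $0$ or to $\infty$.

\begin{lemma}\label{lem:split}
Let $\Sigma$ be a system on a space $W$. Let $F=F_0+tF_1$ depend linearly on the element of $W$, where $F_0$ and $F_1$ are forms of degrees $k\ge2$ and $k-1$ in variables other than $t$. Suppose that $\Sigma$ contains the conditions ``$F$ is singular at $(v,\tau)$'' and that the coordinate $\tau$ occurs in no other condition. Then the generic rank of $\Sigma$ is at least the generic rank of each of the two systems obtained by replacing these conditions with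
\begin{itemize}
\item[$(0)$] $F_0$ is singular at $v$, and $F_1(v)=0$; or with
\item[$(\infty)$] $F_1$ is singular at $v$, and $F_0(v)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
The conditions are $\nabla F_0(v)+\tau\nabla F_1(v)=0$ and $F_1(v)=0$. Setting $\tau=0$ gives $(0)$. For $(\infty)$ put $\tau=1/\epsilon$ and multiply the first group by $\epsilon$. The naive limit, $\nabla F_1(v)=0$ and $F_1(v)=0$, has lost a condition, because the first group implies the second. To recover it we use Euler's identity before passing to the limit:
\[
v\cdot\bigl(\epsilon\nabla F_0(v)+\nabla F_1(v)\bigr)-(k-1)F_1(v)=k\epsilon F_0(v).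
\]
Since $k-1\ne0$, for $\epsilon\ne0$ the functionals $\epsilon\nabla F_0(v)+\nabla F_1(v)$ and $F_0(v)$ span the same space as the original ones. At $\epsilon=0$ they give $(\infty)$. Fix generic values of the other coordinates and apply Lemma~\ref{lem:limit}.
\end{proof}

The lemma can be applied to several points in turn; we say that we \emph{send} $\tau$ to $0$ or to $\infty$. From now on let $4\le d\le n-4$ and
\[
D_0=\binom{n-1}d,\qquad D_1=\binom{n-1}{d-1},\qquad D_0+D_1=\binom nd .
\]
Call the last variable $x$ and write $f=g+xh$ with $g\in S(n-1,d)$ and $h\in S(n-1,d-1)$. Given $r=a+b$ double points, send the $x$-coordinate to $0$ for $a$ of them and to $\infty$ for $b$ of them. In the limit, $g$ has $a$ double and $b$ simple points and $h$ has $b$ double and $a$ simple points. If $\mathbf A(n-1,d)$ and $\mathbf A(n-1,d-1)$ hold, then by \eqref{eq:mixed} the generic rank of $r$ double points on $S(n,d)$ is at least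
\begin{equation}\label{eq:naive}
\min\{(n-1)a+b,\,D_0\}+\min\{(n-1)b+a,\,D_1\}.
\end{equation}
This equals $\min\{nr,\binom nd\}$ exactly when the two limit systems are both underdetermined or both overdetermined, in the weak sense. The excesses of conditions over unknowns on the two sides add up to $nr-\binom nd$, so the excess $(n-1)a+b-D_0=(n-2)a+r-D_0$ on the $g$-side must lie between $0$ and $nr-\binom nd$. This interval can be short, while the excess moves in steps of $n-2$.

\begin{example}\label{ex:84a}
Let $(n,d)=(8,4)$, the smallest case not covered by Lemma~\ref{lem:cubic}. Here $D_0=D_1=35$ and $\binom84=70$, so by Lemma~\ref{lem:two} we need $r=8$ and $r=9$. Both $\mathbf A(7,4)$ and $\mathbf A(7,3)$ hold by Lemma~\ref{lem:cubic}. For $r=8$ take $a=b=4$. Each side receives $28+4=32\le35$ conditions, and \eqref{eq:naive} gives rank $64=8\cdot8$, as required. For $r=9$ we need rank $70$, hence at least $35$ conditions on each side: $6a+9\ge35$ and $6b+9\ge35$. This forces $a,b\ge5$, which contradicts $a+b=9$. The nearest miss is $(a,b)=(4,5)$, with $33$ conditions on $g$ and $39$ on $h$.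
\end{example}

\section{A degeneration in two variables}\label{sec:two}

In Example~\ref{ex:84a} we would succeed if two conditions could be moved from $h$ to $g$. A point sent to $x=\infty$ puts $n-1$ conditions on $h$ and one on $g$. We look for a third kind of limit that puts $n-2$ conditions on $h$ and two on $g$. To produce it we single out a second variable $y$. Write the variables as $(z,y,x)$ with $z=(z_1,\dots,z_{n-2})$, and
\[
f=g_0+yg_1+xh_0+xyh_1,\qquad g=g_0+yg_1,\qquad h=h_0+yh_1,
\]
where $g_0\in S(n-2,d)$, $g_1,h_0\in S(n-2,d-1)$ and $h_1\in S(n-2,d-2)$ are forms in $z$. The symbol $\nabla$ will denote the gradient in $z$.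

A natural candidate for the new limit is $\nabla h_0(w)=0$, $g_0(w)=g_1(w)=0$. For $\nabla h_0$ to dominate $\nabla g_0$ in $\partial_zf$, the coordinate $x$ must be large. For $g_1$ to dominate in $\partial_yf=g_1+xh_1$, the term $xh_1$ must be small. Both can hold if we also rescale the unknown: we replace $h_1$ by $\epsilon^2h_1$ and take $x=\epsilon^{-1}$. The rescaling affects all points at once, so the two old kinds of limit have to be adapted. The table lists three types of points $(z,y,x)$, the orders in $\epsilon$ of the four terms of $g_0+yg_1+xh_0+\epsilon^2xyh_1$, and the numbers of limit conditions on $g$ and on $h$.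
\begin{center}
\begin{tabular}{c|c|cccc|cc}
type & point & $g_0$ & $yg_1$ & $xh_0$ & $\epsilon^2xyh_1$ & on $g$ & on $h$\\ \hline
$A$ & $(u,\eta,\epsilon)$ & $0$ & $0$ & $1$ & $3$ & $n-1$ & $1$\\
$B$ & $(v,\theta\epsilon^{-2},\epsilon^{-3})$ & $0$ & $-2$ & $-3$ & $-3$ & $1$ & $n-1$\\
$E$ & $(w,1,\epsilon^{-1})$ & $0$ & $0$ & $-1$ & $1$ & $2$ & $n-2$
\end{tabular}
\end{center}
In each row the terms of lowest order receive a double point, and the terms of the next order receive simple points. The price of the rescaling is visible in the first two rows: the simple condition of a point of type $A$ falls on $h_0$ rather than on $h$, and that of a point of type $B$ falls on $g_1$ rather than on $g$.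

\begin{proposition}\label{prop:degen}
Let $r=a+b+e$ with $a,b,e\ge0$. For points $(u_i,\eta_i)$, $1\le i\le a$, and $(v_j,\theta_j)$, $1\le j\le b$, of $\mathbb C^{n-2}\times\mathbb C$, and points $w_l$, $1\le l\le e$, of $\mathbb C^{n-2}$, consider two systems.
\begin{itemize}
\item The \emph{$g$-system} on $S(n-1,d)$: $g$ is singular at all $(u_i,\eta_i)$; $g_1(v_j)=0$ for all $j$; $g_0(w_l)=g_1(w_l)=0$ for all $l$.
\item The \emph{$h$-system} on $S(n-1,d-1)$: $h$ is singular at all $(v_j,\theta_j)$; $h_0$ is singular at all $w_l$; $h_0(u_i)=0$ for all $i$.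
\end{itemize}
Let $\rho_g$ and $\rho_h$ be their generic ranks. Then the generic rank of $r$ double points on $S(n,d)$ is at least $\rho_g+\rho_h$.
\end{proposition}

\begin{proof}
Fix a generic configuration. For $\epsilon\ne0$ the substitution $h_1\mapsto\epsilon^2h_1$ is an invertible linear map of $S(n,d)$. So the conditions on $(g_0,g_1,h_0,h_1)$ that $f_\epsilon=g_0+yg_1+xh_0+\epsilon^2xyh_1$ be singular at the $r$ points of the table have the same rank as $r$ double points at that configuration. We bring the conditions of each point into a form with a good limit. All forms in $z$ are evaluated at the $z$-part of the point.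

\emph{Type $A$.} At $(u,\eta,\epsilon)$ we have
\[
\partial_zf_\epsilon=\nabla g_0+\eta\nabla g_1+\epsilon\nabla h_0+\epsilon^3\eta\nabla h_1,\qquad\partial_yf_\epsilon=g_1+\epsilon^3h_1,\qquad\partial_xf_\epsilon=h_0+\epsilon^2\eta h_1 .
\]
At $\epsilon=0$ these are $\nabla g_0+\eta\nabla g_1$, $g_1$ and $h_0$: the form $g$ is singular at $(u,\eta)$, and $h_0(u)=0$.

\emph{Type $B$.} At $(v,\theta\epsilon^{-2},\epsilon^{-3})$ we have
\[
\epsilon^3\partial_zf_\epsilon=\nabla h_0+\theta\nabla h_1+\epsilon\theta\nabla g_1+\epsilon^3\nabla g_0,\qquad\epsilon\,\partial_yf_\epsilon=h_1+\epsilon g_1,\qquad\partial_xf_\epsilon=h_0+\theta h_1 .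
\]
The naive limits involve only $h$ and are dependent. By Euler's identity, $v\cdot(\epsilon^3\partial_zf_\epsilon)=(d-1)h_0+(d-2)\theta h_1+(d-1)\epsilon\theta g_1+d\epsilon^3g_0$, and therefore
\[
v\cdot(\epsilon^3\partial_zf_\epsilon)-(d-1)\,\partial_xf_\epsilon+\theta\,(\epsilon\,\partial_yf_\epsilon)=d\epsilon\,(\theta g_1+\epsilon^2g_0).
\]
For $\epsilon\ne0$ we may thus replace $\partial_xf_\epsilon$ by $\theta g_1+\epsilon^2g_0$. At $\epsilon=0$ we obtain $\nabla h_0+\theta\nabla h_1$, $h_1$ and $\theta g_1$ with $\theta\ne0$: the form $h$ is singular at $(v,\theta)$, and $g_1(v)=0$.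

\emph{Type $E$.} At $(w,1,\epsilon^{-1})$ we have
\[
\epsilon\,\partial_zf_\epsilon=\nabla h_0+\epsilon(\nabla g_0+\nabla g_1)+\epsilon^2\nabla h_1,\qquad\partial_yf_\epsilon=g_1+\epsilon h_1,\qquad\partial_xf_\epsilon=h_0+\epsilon^2h_1 .
\]
Here $w\cdot(\epsilon\,\partial_zf_\epsilon)=(d-1)h_0+\epsilon(dg_0+(d-1)g_1)+(d-2)\epsilon^2h_1$, so
\[
w\cdot(\epsilon\,\partial_zf_\epsilon)-(d-1)\,\partial_xf_\epsilon=\epsilon\,\bigl(dg_0+(d-1)g_1-\epsilon h_1\bigr).
\]
For $\epsilon\ne0$ we replace $\partial_xf_\epsilon$ by the bracket. At $\epsilon=0$ we obtain $\nabla h_0$, $g_1$ and $dg_0+(d-1)g_1$, which span the same space as $\nabla h_0(w)$, $g_0(w)$, $g_1(w)$.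

Each limit condition involves only $g$ or only $h$, so the limit system has rank $\rho_g+\rho_h$. Lemma~\ref{lem:limit} finishes the proof.
\end{proof}

\begin{example}\label{ex:84b}
We return to $(n,d)=(8,4)$, $r=9$. Starting from $(a,b)=(4,5)$, we change two points from type $B$ to type $E$, so that $(a,b,e)=(4,3,2)$. The $g$-system has $28+3+4=35$ conditions and the $h$-system has $21+12+4=37$, each on a space of dimension $35$. We want $\rho_g=\rho_h=35$.

\emph{The $h$-system.} Let $K\subset S(7,3)$ be the space of $h$ singular at the three points $(v_j,\theta_j)$ with $h_0$ singular at $w_1,w_2$. To bound $\dim K$, apply Lemma~\ref{lem:split} with $t=y$, sending $\theta_1$ to $0$ and $\theta_2,\theta_3$ to $\infty$. In the limit, $h_0\in S(6,3)$ has double points at $v_1,w_1,w_2$ and simple points at $v_2,v_3$; since $18+2=20=\binom63$, we get $h_0=0$ from $\mathbf A(6,3)$ and \eqref{eq:mixed}. The form $h_1\in S(6,2)$ has double points at $v_2,v_3$, which leave dimension $\binom52-6=4$ by Lemma~\ref{lem:quadric}, and a simple point at $v_1$, which leaves $3$. Hence $\dim K\le3$. It remains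 to impose $h_0(u_1)=\cdots=h_0(u_4)=0$. These conditions see only $h_0$, so we check that $h\mapsto h_0$ is injective on $K$. If $h=yh_1\in K$, then $\theta_j\nabla h_1(v_j)=0$, so $h_1\in S(6,2)$ is singular at three generic points, and such forms have dimension $\binom42-6=0$. By Lemma~\ref{lem:simple}, four conditions on a space of dimension at most $3$ leave $0$. Thus $\rho_h=35$.

\emph{The $g$-system.} By $\mathbf A(7,4)$ the space $G$ of $g$ singular at the four points $(u_i,\eta_i)$ has dimension $35-28=7$. Two facts hold for generic $u_1,\dots,u_4\in\mathbb C^6$. No nonzero element of $S(6,4)$ is singular at them, by Lemma~\ref{lem:quadric} and $\binom32<6$; hence $g\mapsto g_1$ is injective on $G$. No nonzero element of $S(6,3)$ is singular at them, by $\mathbf A(6,3)$ and $24\ge20$; hence no nonzero element of $G$ has $g_0=0$. If each pair $g_0(w_l)=g_1(w_l)=0$ lowers the dimension by two, then dimension $3$ is left, and the three conditions $g_1(v_j)=0$ finish the job by Lemma~\ref{lem:simple}. That two conditions at the \emph{same} point are independent does not follow from Lemma~\ref{lem:simple}.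 This is the subject of the next section.
\end{example}

\section{Two conditions at one point: the $g$-system}\label{sec:g}

Independence can fail even when $g\mapsto g_0$ and $g\mapsto g_1$ are both injective. On the space of all $g=(z_1+y)R$ with $R$ a squarefree form of degree $d-1$ in $z_2,\dots,z_{n-2}$, we have $g_0=z_1g_1$, and the functionals $g_0(w)$ and $g_1(w)$ are proportional for every $w$. The next lemma shows that every failure has this shape: a fixed factor that involves some but not all of the variables $z_i$. A space defined by generic points cannot prefer some of the $z_i$ to others, and this will rule the failure out.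

\begin{lemma}\label{lem:factor}
Let $\mathbb F$ be a field and let $V\subset\mathbb F[z_1,\dots,z_m,y]$ be an $\mathbb F$-subspace of dimension at least $2$ consisting of linear combinations $g=g_0+yg_1$ of squarefree monomials of degree $d$. Suppose that $g\mapsto g_1$ is injective on $V$, that some $g\in V$ has $g_0\ne0$, and that $g_0\tilde g_1=\tilde g_0g_1$ for all $g,\tilde g\in V$. Then there is an irreducible polynomial $P$ such that, for every nonzero $g\in V$, the only irreducible factor of $g$ that involves $y$ is $P$, up to a scalar. Moreover, $P$ involves at least one, but not all, of the variables $z_1,\dots,z_m$.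
\end{lemma}

\begin{proof}
The degree in a fixed variable is additive under products. Take $g\in V$ with $g_0\ne0$. Then $g_1\ne0$ by injectivity, so $g$ has degree one in $y$, and exactly one irreducible factor of $g$ involves $y$. Call it $P=p+yq$ with $p,q\in\mathbb F[z]$, and write $g=PR$ with $R\in\mathbb F[z]$. Then $g_0=pR$ and $g_1=qR$, so $p,q\ne0$, and $p,q$ are coprime because $P$ is irreducible. For $\tilde g\in V$ the identity $g_0\tilde g_1=\tilde g_0g_1$ becomes $p\tilde g_1=q\tilde g_0$. Hence $q$ divides $\tilde g_1$, say $\tilde g_1=q\tilde R$, and then $\tilde g_0=p\tilde R$ and $\tilde g=P\tilde R$ with $\tilde R\in\mathbb F[z]$. This proves the first claim.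

As a factor of a homogeneous polynomial, $P$ is homogeneous, of positive degree; since $p\ne0$ has the same degree, $P$ involves some $z_i$. Each $\tilde g\in V$ has degree at most one in each variable, so $\tilde R$ involves only variables that do not occur in $P$. If $P$ involved all $z_i$, every $\tilde R$ would be a constant and $\dim V\le1$.
\end{proof}

\begin{proposition}\label{prop:g}
Let $a,b,e\ge0$ satisfy $(n-1)a+b+2e=D_0$. Assume $\mathbf A(n-1,d)$, and assume that for $a$ generic points of $\mathbb C^{n-2}$:
\begin{itemize}
\item[(G1)] no nonzero element of $S(n-2,d)$ is singular at all of them;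
\item[(G2)] if $e\ge1$, the elements of $S(n-2,d-1)$ singular at all of them form a space of dimension less than $b+2$.
\end{itemize}
Then $\rho_g=D_0$.
\end{proposition}

\begin{proof}
Fix a generic configuration. Let $G$ be the space of $g$ singular at all $(u_i,\eta_i)$. Since $(n-1)a\le D_0$, the statement $\mathbf A(n-1,d)$ gives $\dim G=b+2e$. If $g\in G$ has $g_1=0$, then $g=g_0$ is singular at all $u_i$, so $g=0$ by (G1). Thus $g\mapsto g_1$ is injective on $G$. For $0\le j\le e$ let
\[
V_j=\{g\in G:\ g_0(w_l)=g_1(w_l)=0\ \text{ for }l\le j\}.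
\]
We prove $\dim V_j=b+2(e-j)$ by induction on $j$. Then $\dim V_e=b$, the $b$ conditions $g_1(v_j)=0$ force $g=0$ by Lemma~\ref{lem:simple}, and the proposition follows.

Assume the formula for some $j<e$, so that $\dim V_j\ge b+2$, and suppose that the functionals $g_0(w_{j+1})$ and $g_1(w_{j+1})$ are dependent on $V_j$. Let $\mathbb F$ be the field generated over $\mathbb Q$ by the coordinates of the points $(u_i,\eta_i)$ and $w_1,\dots,w_j$. The equations of $V_j$ have coefficients in $\mathbb F$, so $V=V_j\cap\mathbb F[z,y]$ spans $V_j$ over $\mathbb C$, and $\dim_{\mathbb F}V=\dim V_j\ge2$. We check the hypotheses of Lemma~\ref{lem:factor} for $V$. Injectivity of $g\mapsto g_1$ is inherited from $G$. If $g=yg_1\in G$, then $\eta_i\nabla g_1(u_i)=0$ with $\eta_i\ne0$, so $g_1$ is singular at all $u_i$; by (G2) such $g$ form a space of dimension less than $b+2$, so some element of $V_j$, and hence of $V$, has $g_0\ne0$. For $g,\tilde g\in V$ the polynomial $g_0\tilde g_1-\tilde g_0g_1\in\mathbb F[z]$ vanishes at $w_{j+1}$, because the two functionals are dependent. The coordinates of $w_{j+1}$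 are algebraically independent over $\mathbb F$, so this polynomial is zero.

Let $P$ be as in Lemma~\ref{lem:factor}, and choose indices $\alpha,\beta$ such that $P$ involves $z_\alpha$ and not $z_\beta$. Let $\pi$ be the transposition of $\alpha$ and $\beta$. The generators of $\mathbb F$ are algebraically independent, so there is an automorphism $\sigma$ of $\mathbb F$ that exchanges the $\alpha$th and $\beta$th coordinates of each of $u_1,\dots,u_a,w_1,\dots,w_j$ and fixes the other generators. Let $\hat\sigma$ be the ring automorphism of $\mathbb F[z,y]$ that acts by $\sigma$ on coefficients, sends $z_k$ to $z_{\pi(k)}$ and fixes $y$. If $p$ is one of the points $(u_i,\eta_i)$ or $(w_l,0)$, then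
\[
(\hat\sigma H)(p)=\sigma\bigl(H(p)\bigr)\qquad\text{for all }H\in\mathbb F[z,y],
\]
since both sides are ring homomorphisms in $H$ and they agree on $\mathbb F$, on $y$ and on each $z_k$. Moreover $\partial_{z_{\pi(k)}}\hat\sigma=\hat\sigma\,\partial_{z_k}$, $\partial_y\hat\sigma=\hat\sigma\,\partial_y$, and $(\hat\sigma g)_0=\hat\sigma g_0$, $(\hat\sigma g)_1=\hat\sigma g_1$. Hence $\hat\sigma$ maps $V$ into $V$. For nonzero $g\in V$, the polynomial $\hat\sigma P$ is an irreducible factor of $\hat\sigma g\in V$ that involves $y$, so it is a scalar multiple of $P$. But $\hat\sigma P$ involves $z_\beta$ and $P$ does not. This contradiction shows that the two functionals are independent, so $\dim V_{j+1}=\dim V_j-2$.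
\end{proof}

Both hypotheses exclude elements of $G$ that escape part of the system. An element $g=g_0$ as in (G1) faces only the $e$ conditions $g_0(w_l)=0$, and an element $g=yg_1$ as in (G2) satisfies all the conditions $g_0(w_l)=0$ for free.

\begin{corollary}\label{cor:84}
The statement $\mathbf A(8,4)$ holds.
\end{corollary}

\begin{proof}
The case $r=8$ is in Example~\ref{ex:84a}. For $r=9$, Example~\ref{ex:84b} shows $\rho_h=35$ and verifies (G1) and (G2) for $(a,b,e)=(4,3,2)$, so $\rho_g=35$ by Proposition~\ref{prop:g}. Proposition~\ref{prop:degen} gives rank $70$, and Lemma~\ref{lem:two} applies.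
\end{proof}

\section{The $h$-system and a criterion}\label{sec:h}

We choose $a,b,e$ so that the $g$-system is exactly determined. The whole excess $nr-\binom nd$ then sits in the $h$-system, which we treat as in Example~\ref{ex:84b}. Let $K\subset S(n-1,d-1)$ be the space of $h$ singular at all $(v_j,\theta_j)$ with $h_0$ singular at all $w_l$, at a generic configuration, and let
\[
\kappa=D_1-(n-1)b-(n-2)e
\]
be the number of unknowns minus the number of conditions. We do not need $\dim K$ exactly: the $a$ simple points of the $h$-system absorb any excess dimension as long as $\dim K\le a$.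

\begin{proposition}\label{prop:crit}
Let $r=a+b+e$. Assume the hypotheses of Proposition~\ref{prop:g}, and
\begin{itemize}
\item[(H1)] no nonzero element of $S(n-2,d-2)$ is singular at $b$ generic points of $\mathbb C^{n-2}$;
\item[(H2)] $\dim K\le\max\{\kappa,a\}$.
\end{itemize}
Then the generic rank of $r$ double points on $S(n,d)$ is $\min\{nr,\binom nd\}$.
\end{proposition}

\begin{proof}
If $h=yh_1\in K$, then $\theta_j\nabla h_1(v_j)=0$ with $\theta_j\ne0$, so $h_1=0$ by (H1). Thus $h\mapsto h_0$ is injective on $K$, and by Lemma~\ref{lem:simple} the solution space of the $h$-system has dimension $\max\{0,\dim K-a\}$, which is at most $\max\{0,\kappa-a\}$ by (H2). By Propositions~\ref{prop:degen} and~\ref{prop:g}, the generic rank is at least $\binom nd-\max\{0,\kappa-a\}$. Counting conditions gives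
\[
nr=\bigl[(n-1)a+b+2e\bigr]+\bigl[(n-1)b+(n-2)e+a\bigr]=D_0+(D_1-\kappa)+a,
\]
that is, $\kappa-a=\binom nd-nr$. So the generic rank is at least $\min\{\binom nd,nr\}$, and it cannot be larger.
\end{proof}

If (H1) fails, then $yh_1$, for a nonzero $h_1$ singular at $v_1,\dots,v_b$, solves the whole $h$-system, and $\rho_h<D_1$.

To verify (H2) we split $h$ along $y$. As in Section~\ref{sec:one}, the numbers of conditions on $h_0$ and $h_1$ move in coarse steps, but now an error smaller than one step is harmless.

\begin{lemma}\label{lem:K}
Let $d\ge5$ and $b,e\ge0$. Assume $\mathbf A(n-2,d-1)$, $\mathbf A(n-2,d-2)$ and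
\[
(n-2)e+b\le\binom{n-2}{d-1},\qquad b\le\binom{n-2}{d-2}.
\]
Then $\dim K\le\max\{\kappa,n-4\}$.
\end{lemma}

\begin{proof}
Let $0\le s\le b$. Apply Lemma~\ref{lem:split} to $h=h_0+yh_1$, sending $\theta_j$ to $0$ for $s$ of the points and to $\infty$ for the other $b-s$. In the limit, $h_0\in S(n-2,d-1)$ has $s+e$ double and $b-s$ simple points, and $h_1\in S(n-2,d-2)$ has $b-s$ double and $s$ simple points. Put
\[
\delta_0(s)=\binom{n-2}{d-1}-(n-2)(s+e)-(b-s),\qquad\delta_1(s)=\binom{n-2}{d-2}-(n-2)(b-s)-s .
\]
Then $\delta_0(s)+\delta_1(s)=\kappa$, and \eqref{eq:mixed} gives $\dim K\le\max\{0,\delta_0(s)\}+\max\{0,\delta_1(s)\}$. By the first inequality of the hypothesis, $\delta_0(0)\ge0$. Let $s$ be the largest integer in $[0,b]$ with $\delta_0(s)\ge0$. If $\delta_1(s)\ge0$, then $\dim K\le\kappa$. If $\delta_1(s)<0$, then $s<b$, because $\delta_1(b)\ge0$ by the second inequality. In this case $\delta_0(s)-(n-3)=\delta_0(s+1)<0$, so $\dim K\le\delta_0(s)\le n-4$.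
\end{proof}

The condition $d\ge5$ keeps $h_1$ away from the quadrics. By Lemma~\ref{lem:dual} we may assume $d\ge n/2$, and this gives $d\ge5$ as soon as $n\ge9$.

\section{The case $(n,d)=(10,4)$}\label{sec:ten}

One pair with $n\ge9$ and $d\ge n/2$ escapes the general argument, namely $(10,6)$. There $\binom{10}6=10\cdot21$, so $r=21$, and $D_0=84$. The choice made in Section~\ref{sec:induction} is $a=b=e=7$, and seven double points impose only $56$ conditions on the $70$-dimensional space $S(8,4)$, so (H1) fails. We treat the complementary pair $(10,4)$ instead.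

\begin{proposition}\label{prop:104}
If $\mathbf A(9,4)$ holds, then $\mathbf A(10,4)$ and $\mathbf A(10,6)$ hold.
\end{proposition}

\begin{proof}
Let $(n,d)=(10,4)$. By Lemma~\ref{lem:two} only $r=21$ is needed. We have $D_0=\binom94=126$ and $D_1=\binom93=84$. Take $(a,b,e)=(13,7,1)$, so that $9\cdot13+7+2=126$ and $\kappa=84-63-8=13=a$. We verify the hypotheses of Proposition~\ref{prop:crit}. Condition (G1) follows from $\mathbf A(8,4)$ and $8\cdot13\ge70$. The space in (G2) is $0$ by $\mathbf A(8,3)$ and $8\cdot13\ge56$. Condition (H1) concerns $S(8,2)$ and seven points, and it follows from Lemma~\ref{lem:quadric} because $\binom22<8$.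

It remains to prove $\dim K\le13$, with no room to spare. Splitting along $y$ would put double points on $h_1\in S(8,2)$, where two of them already fail to be independent. We split along one of the $z$-variables instead, in such a way that the quadratic part receives two double points on different spaces. Write $z=(z',\zeta)$ with $z'\in\mathbb C^7$, and $h=p+\zeta q$ with $p\in S(8,3)$ and $q\in S(8,2)$ in the variables $(z',y)$. Let $p_0,q_0$ be the restrictions of $p,q$ to $y=0$, so that $h_0=p_0+\zeta q_0$. Let $\gamma_j=(v_j',\theta_j)\in\mathbb C^8$ and $w'\in\mathbb C^7$ be obtained from $(v_j,\theta_j)$ and $w_1$ by deleting the $\zeta$-coordinate. Apply Lemma~\ref{lem:split} with $t=\zeta$: to $h$, sending the $\zeta$-coordinates of the first six double points to $0$ and that of the seventh to $\infty$; and to $h_0$, sending the $\zeta$-coordinate of $w_1$ to $\infty$. The limit system is: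
\begin{itemize}
\item on $p$: singular at $\gamma_1,\dots,\gamma_6$; $p(\gamma_7)=0$; $p_0(w')=0$;
\item on $q$: singular at $\gamma_7$; $q_0$ singular at $w'$; $q(\gamma_1)=\cdots=q(\gamma_6)=0$.
\end{itemize}

\emph{The system on $p$.} By $\mathbf A(8,3)$ and \eqref{eq:mixed}, six double points and one simple point leave dimension $56-48-1=7$. On this space $p\mapsto p_0$ is injective: if $p=yp_1$ with $p_1\in S(7,2)$, then $p_1$ is singular at the six generic points $v_1',\dots,v_6'$, so $p_1=0$ by Lemma~\ref{lem:quadric} and $\binom22<7$. By Lemma~\ref{lem:simple}, the condition $p_0(w')=0$ leaves dimension $6$.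

\emph{The system on $q$.} Write $q=q_0+y\ell$ with $\ell$ a linear form in $z'$. Singularity at $\gamma_7=(v_7',\theta_7)$ means $\nabla q_0(v_7')+\theta_7\nabla\ell=0$ and $\ell(v_7')=0$, with gradients in $z'$. The first equation determines $\ell(z')=-\theta_7^{-1}\,z'\cdot\nabla q_0(v_7')$, and then the second reads $q_0(v_7')=0$ by Euler's identity. So the forms $q$ singular at $\gamma_7$ with $q_0$ singular at $w'$ correspond to the forms $q_0\in S(7,2)$ with a double point at $w'$ and a simple point at $v_7'$. The double point leaves dimension $\binom72-7=14$ by Lemma~\ref{lem:quadric}, and the simple point leaves $13$. The six simple points $\gamma_1,\dots,\gamma_6$ leave $7$.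

Hence $\dim K\le6+7=13$. Proposition~\ref{prop:crit} gives $\mathbf A(10,4)$, and Lemma~\ref{lem:dual} gives $\mathbf A(10,6)$.
\end{proof}

\section{The induction}\label{sec:induction}

The equations $a+b+e=r$ and $(n-1)a+b+2e=D_0$ are equivalent to $(n-2)a+e=D_0-r$ and $b=r-a-e$. So we take for $a$ and $e$ the quotient and the remainder of $D_0-r$ on division by $n-2$: the points of type $E$ absorb the remainder that obstructed the splitting in Section~\ref{sec:one}. The following lemma collects the inequalities that we need.

\begin{lemma}\label{lem:num}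
Let $n\ge9$, $n/2\le d\le n-4$ and $(n,d)\ne(10,6)$. Let $r\in\{\lfloor\binom nd/n\rfloor,\lceil\binom nd/n\rceil\}$, and put
\[
a=\Bigl\lfloor\frac{D_0-r}{n-2}\Bigr\rfloor,\qquad e=D_0-r-(n-2)a,\qquad b=r-a-e .
\]
Then
\[
\begin{array}{llll}
\mathrm{(N1)} & a\ge n-3\ge e\ge0, &\qquad \mathrm{(N4)} & (n-2)b\ge\binom{n-2}{d-2},\\[4pt]
\mathrm{(N2)} & (n-2)a\ge\binom{n-2}d, &\qquad \mathrm{(N5)} & (n-2)e+b\le\binom{n-2}{d-1},\\[4pt]
\mathrm{(N3)} & a+2e<\binom{n-2}d, &\qquad \mathrm{(N6)} & b\le\binom{n-2}{d-2}.
\end{array}
\]
\end{lemma}

\begin{proof}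
Put $c=n-d$ and $\nu=\binom nd/n$. Then $4\le c\le n/2$, $d\ge5$, $|r-\nu|\le\frac{n-1}n$, and $0\le e\le n-3$. The binomial coefficients that occur are
\[
D_0=c\nu=\binom{n-1}{c-1},\qquad D_1=d\nu=\binom{n-1}c,
\]
\[
\binom{n-2}d=\frac{c-1}{n-1}D_0,\qquad\binom{n-2}{d-1}=\frac c{n-1}D_1,\qquad\binom{n-2}{d-2}=\frac{d-1}{n-1}D_1 .
\]
Put $X=(c-1)\nu$ and $Y=\frac{d-1}{n-1}X$. Since $3\le c-1\le n-4$, we have $D_0\ge\binom{n-1}3$, and so
\begin{equation}\label{eq:X}
X=\frac{c-1}cD_0\ge\frac34\binom{n-1}3=\frac{(n-1)(n-2)(n-3)}8 .
\end{equation}

\emph{Bounds on $a$.} From $(n-2)a=D_0-r-e$ and $D_0-\nu=X$ we get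
\begin{equation}\label{eq:a}
X-(n-2)<(n-2)a<X+1 .
\end{equation}
As $n\ge9$, \eqref{eq:X} gives $X\ge(n-2)(n-3)$, so $a>n-4$, which is (N1). For (N2), note that $X-\binom{n-2}d=X(1-\frac c{n-1})=Y$. By \eqref{eq:X} and $d-1\ge4$ we have $Y\ge\frac12(n-2)(n-3)\ge n-2$, so (N2) follows from \eqref{eq:a}. For (N3), use $c\ge4$, $\frac{n-2}{n-1}\ge\frac78$ and $X\ge6$:
\[
(n-2)\binom{n-2}d=\frac{c(n-2)}{n-1}X\ge\frac72X\ge3X+3>3(n-2)a .
\]
Hence $\binom{n-2}d>3a\ge a+2e$ by (N1).

\emph{Bounds on $b$.} We have $(n-2)b=(n-2)r-(D_0-r-e)-(n-2)e=(n-1)r-D_0-(n-3)e$, and $(n-1)\nu-D_0=(d-1)\nu$. Therefore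
\begin{equation}\label{eq:r}
(d-1)\nu-\frac{(n-1)^2}n\le(n-1)r-D_0\le(d-1)\nu+n-1 .
\end{equation}
For (N6), the upper bound gives $(n-2)b\le(d-1)\nu+n-1$, while
\[
(n-2)\binom{n-2}{d-2}-(d-1)\nu=(d-1)\Bigl(\frac{n-2}{n-1}-\frac1d\Bigr)D_1\ge4\Bigl(\frac78-\frac15\Bigr)D_1\ge D_1\ge n-1 .
\]
For (N4), note that $(d-1)\nu-\binom{n-2}{d-2}=(d-1)\nu(1-\frac d{n-1})=Y$. By the lower bound in \eqref{eq:r} and $e\le n-3$, it suffices that $Y\ge(n-3)^2+\frac{(n-1)^2}n=n^2-5n+7+\frac1n$. So (N4) holds if
\begin{equation}\label{eq:N4}
Y=\frac{(c-1)(d-1)}d\cdot\frac{D_1}{n-1}\ge n^2-5n+8 .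
\end{equation}
For (N5), since $(n-2)^2-(n-3)=n^2-5n+7$ and $(d-1)\nu\le D_1$, we have
\[
(n-2)\bigl[(n-2)e+b\bigr]=(n^2-5n+7)e+(n-1)r-D_0\le(n^2-5n+7)(n-3)+D_1+n-1 .
\]
We want the right side to be at most $\frac{c(n-2)}{n-1}D_1$. Subtract $D_1$, divide by $n-3$ and use $\frac{n-1}{n-3}\le2$: (N5) holds if
\begin{equation}\label{eq:N5}
Z:=\frac{D_1}{n-3}\Bigl(\frac{c(n-2)}{n-1}-1\Bigr)\ge n^2-5n+9 .
\end{equation}

\emph{Case $c=4$, $n\ge14$.} Here $d=n-4$ and $D_1=\binom{n-1}4$. We get
\[
Y=\frac{(n-2)(n-3)(n-5)}8\ge\frac98(n^2-5n+6)\ge n^2-5n+8,
\]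
because $n^2-5n+6\ge16$. Also
\[
Z=\frac{(3n-7)(n-2)(n-4)}{24}\ge\frac43(n^2-6n+8)=(n^2-5n+9)+\frac13(n^2-9n+5),
\]
and $n^2-9n+5>0$. So \eqref{eq:N4} and \eqref{eq:N5} hold.

\emph{Case $c\ge5$, $n\ge11$.} Here $d\ge6$ and $D_1\ge\binom{n-1}5$; for $c\ge6$ this holds because $n\ge12$ and $5\le c\le n/2\le n-6$. Using $\frac{(c-1)(d-1)}d\ge4\cdot\frac56$ and $(n-2)(n-5)\ge54$, we get
\[
Y\ge\frac{(n-2)(n-3)(n-4)(n-5)}{36}\ge\frac32(n^2-7n+12)=(n^2-5n+8)+\frac12(n^2-11n+20),
\]
and $n^2-11n+20>0$. Using $\frac{c(n-2)}{n-1}-1\ge\frac{4n-9}{n-1}$ and $(4n-9)(n-5)\ge210$, we get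
\[
Z\ge\frac{(4n-9)(n-2)(n-4)(n-5)}{120}\ge\frac74(n^2-6n+8)=(n^2-5n+9)+\frac14(3n^2-22n+20),
\]
and $3n^2-22n+20>0$. So \eqref{eq:N4} and \eqref{eq:N5} hold.

\emph{Remaining cases.} These are $c=4$ with $n\in\{9,11,12,13\}$, and $(n,d)=(10,5)$. We check (N4) and (N5) directly; when $n$ divides $\binom nd$ there is only one value of $r$.
\begin{center}
\begin{tabular}{c|c|c|c|c|c|c}
$(n,d)$ & $\binom nd$ & $D_0$ & $r$ & $(a,e,b)$ & (N4) & (N5)\\ \hline
$(9,5)$ & $126$ & $56$ & $14$ & $(6,0,8)$ & $56\ge35$ & $8\le35$\\
$(10,5)$ & $252$ & $126$ & $25$ & $(12,5,8)$ & $64\ge56$ & $48\le70$\\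
$(10,5)$ & $252$ & $126$ & $26$ & $(12,4,10)$ & $80\ge56$ & $42\le70$\\
$(11,7)$ & $330$ & $120$ & $30$ & $(10,0,20)$ & $180\ge126$ & $20\le84$\\
$(12,8)$ & $495$ & $165$ & $41$ & $(12,4,25)$ & $250\ge210$ & $65\le120$\\
$(12,8)$ & $495$ & $165$ & $42$ & $(12,3,27)$ & $270\ge210$ & $57\le120$\\
$(13,9)$ & $715$ & $220$ & $55$ & $(15,0,40)$ & $440\ge330$ & $40\le165$
\end{tabular}
\end{center}
This completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:terracini} we must prove $\mathbf A(n,d)$ for $3\le d\le n-3$. We use induction on $n$. Lemma~\ref{lem:cubic} settles $d\in\{3,n-3\}$, and in particular all cases with $n\le7$. Corollary~\ref{cor:84} completes $n=8$. Let $n\ge9$ and $4\le d\le n-4$, and assume $\mathbf A(N,k)$ for all $N<n$ and $3\le k\le N-3$. By Lemma~\ref{lem:dual} we may assume $d\ge n/2$, so $d\ge5$. The pair $(10,6)$ is settled by Proposition~\ref{prop:104}, so let $(n,d)\ne(10,6)$. Since $5\le d\le n-4$, the induction hypothesis gives $\mathbf A(n-1,d)$, $\mathbf A(n-2,d-1)$ and $\mathbf A(n-2,d-2)$, and also $\mathbf A(n-2,d)$ if $d\le n-5$.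

Take $r,a,e,b$ as in Lemma~\ref{lem:num}. Then $a,e\ge0$ by (N1), $b>0$ by (N4), and $(n-1)a+b+2e=(n-2)a+e+r=D_0$. We verify the four hypotheses of Proposition~\ref{prop:crit}.

(G1) If $d\le n-5$, this follows from $\mathbf A(n-2,d)$ and (N2). If $d=n-4$, the space $S(n-2,n-4)$ is covered by Lemma~\ref{lem:quadric} with $N=n-2$: already $n-4$ generic double points leave dimension $\max\{0,\binom32-(n-2)\}=0$, and $a\ge n-4$ by (N1).

(G2) By $\mathbf A(n-2,d-1)$ the dimension in question is $\max\{0,\binom{n-2}{d-1}-(n-2)a\}$. Pascal's rule $\binom{n-2}{d-1}=D_0-\binom{n-2}d$ and (N3) give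
\[
\binom{n-2}{d-1}-(n-2)a=r+e-\binom{n-2}d<r+e-(a+2e)=b .
\]

(H1) This follows from $\mathbf A(n-2,d-2)$ and (N4).

(H2) By (N5) and (N6), Lemma~\ref{lem:K} applies, and $\dim K\le\max\{\kappa,n-4\}\le\max\{\kappa,a\}$ by (N1).

So the generic rank is $\min\{nr,\binom nd\}$ for both values of $r$, and Lemma~\ref{lem:two} gives $\mathbf A(n,d)$.
\end{proof}

\section{The classification of defective cases}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $\rho$ be the generic rank of $r$ double points on $S(n,d)$, so that $\dim\sigma_r(\mathcal M_{n,(1^d)})=\rho-1$ by Lemma~\ref{lem:terracini}.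

(a) If $d\notin\{2,n-2\}$, then $3\le d\le n-3$ or $d\in\{1,n-1\}$. The first case is Theorem~\ref{thm:main}. For $d=1$, a linear form singular at a point is zero, so $\rho=n=\min\{nr,\binom n1\}$; the case $d=n-1$ follows by Lemma~\ref{lem:dual}. The variety fills the ambient space if and only if $nr\ge\binom nd$, which gives the last claim.

(b) The conditions $1\le d\le n-1$ and $d\in\{2,n-2\}$ force $n\ge3$. Lemma~\ref{lem:quadric} with $N=n$ and $s=r$ gives $\rho=\binom n2-\max\{0,\binom{n-r+1}2-n\}$ for $r\le n$ and $\rho=\binom n2$ for $r\ge n$.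

(c) By (a), a defective case has $d\in\{2,n-2\}$, and then defectivity means that $\rho<\binom n2$ and $\rho<nr$. By (b), the first inequality holds if and only if $r\le n$ and $\binom{n-r+1}2>n$. In that case
\[
\rho=\binom{n+1}2-\binom{n-r+1}2=n+(n-1)+\cdots+(n-r+1)=nr-\binom r2,
\]
which is less than $nr$ if and only if $r\ge2$. This proves the criterion. For $n\ge5$ the value $r=2$ satisfies it, because $\binom{n-1}2>n$.

(d) By the proof of Theorem~\ref{thm:main}, the statement $\mathbf A(n,d)$ holds, and \eqref{eq:mixed} shows that the rank is $\min\{nr+s,\binom nd\}$. The statement about the join follows from Lemma~\ref{lem:terracini}.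
\end{proof}

The formula $\rho=nr-\binom r2$ shows that in the defective cases with $d=2$ the loss is exactly the dimension $\binom r2$ of the orthogonal group that appeared in the introduction.

\begin{thebibliography}{9}

\bibitem{AKS}
Yulia Alexandr, Joe Kileel and Bernd Sturmfels,
\emph{Moment Varieties for Mixtures of Products},
arXiv:2301.09068 (2023).

\end{thebibliography}
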